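# Points of Beauville–Voisin class on a K3 surface lie on constant cycle curves

## 1. The theorem, and what it asserts

Throughout, $X$ is a complex projective K3 surface, ${\rm CH}_0(X)={\rm CH}^2(X)$ is its Chow group of zero-cycles, and $c=c_X\in{\rm CH}_0(X)$ is the Beauville–Voisin class, that is, the class of any point lying on a rational curve in $X$.

**Theorem A.** Let $X$ be a complex projective K3 surface and $x\in X$ with $[x]=c_X$. Then there is an integral curve $V\subset X$ with $x\in V$ and $[x']=c_X$ for all $x'\in V$. So $V$ is a constant cycle curve through $x$.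

**Theorem B.** Let $0\le d\le k$, $k\ge1$, $x=(x_1,\dots,x_k)\in X^k$, and suppose $\sum[x_i]=[z']+(k-d)c_X$ in ${\rm CH}_0(X)$ with $z'$ an effective cycle of degree $d$. Then there is an irreducible Zariski closed $F\subset X^k$ with $x\in F$, $\dim F\ge k-d$, and $\sum[x_i']$ constant on $F$. If $d=0$, every such $F$ has dimension exactly $k$.

**Corollary C.** For every $k\ge1$ the locus $\{x\in X^k:\sum[x_i]=k\,c_X\}$ is a countable union of irreducible closed subvarieties of dimension exactly $k$, all Lagrangian for the form $\omega=\sum_i{\rm pr}_i^*\sigma$, where $\sigma\ne0$ is a holomorphic 2-form on $X$.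

The statement of Theorem A appears as a conjecture in Huybrechts–Voisin, "Curves and cycles on K3 surfaces", arXiv:1303.4564 (2013). Theorem A is the case $k=1$, $d=0$ of Theorem B. We prove Theorem A first and then list the changes that give Theorem B and Corollary C.

Here is what Theorem A says. Two points on the same rational curve have the same class, because they are images of two points of $\mathbb P^1$. By Beauville–Voisin, points on different rational curves also have the same class; this common class is $c$.

**Definition 1.1.** An integral curve $C\subset X$ is a *constant cycle curve* if the class of its generic point $\eta_C$, viewed as a closed point of $X_{k(\eta_C)}=X\times_{\mathbb C}k(\eta_C)$, equals the pull-back of $c_X$ in ${\rm CH}^2(X_{k(\eta_C)})_{\mathbb Q}$.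

Over $\mathbb C$ this is equivalent to the pointwise condition that $[x]=c_X$ for every closed point $x\in C$, and the pointwise condition is the only one we use. Rational curves are examples. Section 3 contains another one, made of torsion points on an elliptic K3 surface.

The set $\{x\in X:[x]=c\}$ is a countable union of Zariski closed subsets of $X$. A priori some of these closed sets could be single points lying on none of the others. Theorem A says that this never happens: $\{x:[x]=c_X\}$ is exactly the union of the constant cycle curves of $X$. The difficulty is that we are handed one rational equivalence, at one point $x$, and must deform it so that $x$ really moves.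

## 2. Isotropic sets, admissible maps, and the facts quoted

On $X^m$ put $\omega=\sum_i{\rm pr}_i^*\sigma$. It is a holomorphic symplectic form. "Dense", for subsets of curves, refers to the classical topology unless "Zariski" is said.

**Definition 2.1.** A closed analytic subset $\mathcal Z$ of an open subset of $X^m$ is *isotropic* if $\beta^*\omega=0$ for every holomorphic map $\beta:W\to\mathcal Z$ from a complex manifold $W$.

For example, a product $C_1\times C_2\subset X^2$ of two curves is isotropic, since each ${\rm pr}_i^*\sigma$ is pulled back through a one-dimensional set. The diagonal of $X^2$ is not, since $\omega$ restricts to $2\sigma$ on it.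

**Definition 2.2.** A biholomorphism $T$ between open subsets of $X^m$ is *admissible* if $T^*\omega=\omega$ and $\sum_i[T(y)_i]=\sum_i[y_i]$ in ${\rm CH}_0(X)$ for all $y$ in its domain.

Permutations of the coordinates are admissible, and compositions of admissible maps are admissible. The useful examples, the shears of Section 6, are only defined locally.

We use the following published results.

* **(F0)** (Beauville–Voisin) The class $c$ is well defined, $c_2(X)=24c$, and every intersection product of two divisors lies in $\mathbb Zc$.
* **(F1)** (Mumford 1968) If $W$ is a smooth quasi-projective variety, $f:W\to X^m$ a morphism and $\sum_i[f_i(w)]$ is constant, then $f^*\omega=0$. With $W=X$, $f={\rm id}$: the points of $X$ are not all rationally equivalent.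
* **(F2)** For $\gamma\in{\rm CH}_0(X)$, the set $\{x\in X^m:\sum[x_i]=\gamma\}$ is a countable union of Zariski closed subsets.
* **(F3)** (Roitman) ${\rm CH}_0(X)$ is torsion free.
* **(F4)** (Chen–Gounelas–Liedtke, *Curves on K3 surfaces*, Duke Math. J. 171 (2022)) For every $g\ge0$, $X$ contains integral curves of geometric genus $g$ of unbounded degree. We use $g=0$ (so there are infinitely many rational curves) and $g=1$.
* **(F5)** (Teissier; Diaz–Harris, Trans. AMS 309 (1988)) In the smooth base of the versal deformation of a reduced plane curve singularity with $\delta$-invariant $\delta$, the $\delta$-constant locus is a closed analytic germ of codimension $\delta$. In an algebraic family of integral curves on a surface, $\{p_{\rm geom}\le g\}$ is Zariski closed for every $g$. (For a node $uv=t$ one has $\delta=1$, and the $\delta$-constant locus is $\{t=0\}$.)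
* **(F6)** (Abramovich, IMRN 1996) The gonality of $X_1(m)$ over $\mathbb C$ is at least $\frac7{800}[{\rm PSL}_2(\mathbb Z):\bar\Gamma_1(m)]$, so it tends to $\infty$ with $m$. (The gonality ${\rm gon}$ of a smooth projective curve is the least degree of a nonconstant rational function; it is $1$ for $\mathbb P^1$ and $2$ for genus $1$.)

Two routine principles will be used often. First, in (F2): if $\sum[x_i]=\gamma$ on a Zariski dense open subset $Z^\circ$ of an irreducible closed $Z$, then it holds on all of $Z$. Indeed $Z^\circ$ is covered by countably many closed sets $Z_i$ on which the sum is $\gamma$. By Baire some $Z_i\cap Z^\circ$ has nonempty interior in $Z^\circ$, so $Z_i\supset Z^\circ$ by irreducibility and $Z_i\supset Z$. Second, if two closed analytic subsets of an $m$-dimensional manifold, pure of dimensions $a$ and $b$, both contain a point, then every component of their intersection through that point has dimension at least $a+b-m$.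

**Lemma 2.3.** If $Z\subset X^m$ is Zariski closed and $\sum[x_i]$ is constant on $Z$, then $Z$ is isotropic.

*Proof.* The point is to pass from algebraic maps, as in (F1), to arbitrary holomorphic maps into a possibly singular $Z$. Put $Z^0=Z$ and $Z^{i+1}={\rm Sing}\,Z^i$. The sets $Z^i\setminus Z^{i+1}$ are smooth and quasi-projective, and $\omega$ restricts to $0$ on each by (F1). Let $\beta:W\to Z$ be holomorphic with $W$ connected, and let $i$ be maximal with $\beta(W)\subset Z^i$. Then $\beta^{-1}(Z^i\setminus Z^{i+1})$ is nonempty and open, $\beta^*\omega=0$ there, and hence $\beta^*\omega=0$ on $W$ by the identity theorem. $\square$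

## 3. Rational curves and torsion points by hand

If $x$ lies on a rational curve $R$, take $V=R$. In particular, suppose a rational equivalence has the simplest possible form $x-y={\rm div}(f)$, with $f$ a rational function on one smooth curve $D$, $x\neq y$, and $y$ on a rational curve. Then $f:D\to\mathbb P^1$ has degree $1$, so $D\cong\mathbb P^1$ and we are in this case.

Here is a case with more content. Let $X\to\mathbb P^1$ be an elliptic K3 surface with a section $o$, with image the rational curve $R$. Let $x$ lie on a smooth fibre $D_{t_0}$ and suppose $m(x-o(t_0))\sim0$ on $D_{t_0}$ for some $m\ge1$. Pushing forward to $X$ gives $m[x]=m[o(t_0)]=mc$, so $[x]=c$ by (F3). The curve $V$ is visible: in the union of the smooth fibres, the set of $y\in D_t$ with $m(y-o(t))\sim0$ is closed and finite étale over the base. Let $V$ be the closure in $X$ of its irreducible component through $x$. The same computation gives $[y]=c$ on a dense open part of $V$, hence on $V$ by (F2).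

The computation behind this example returns in Section 6: translating along the fibres of a family of genus-1 curves by an amount that is torsion, up to a divisor class dying in ${\rm CH}_0(X)$, does not change the class of a point. But a point $x$ with $[x]=c$ need not come with such a family. All we have is some rational equivalence.

## 4. A rational equivalence produces two Lagrangian sets

Let $[x]=c$ and fix a point $y$ on a rational curve $R_0$.

**Step 1: write the relation as an equality of effective complete-intersection cycles.** By definition of rational equivalence, $x-y=\sum_i{\rm div}(f_i)$ with integral curves $D_i\subset X$ and $f_i\in\mathbb C(D_i)^*$. Let $L$ be a sufficiently high power of an ample line bundle, so that $L$ is very ample, each $L(-D_i)$ is ample, and the sheaf $L\otimes\{g\in\mathcal O_{D_i}:gf_i\in\mathcal O_{D_i}\}$ on $D_i$ has a nonzero section $b_i$ (the ideal is coherent and nonzero). Then $a_i=f_ib_i$ is also a nonzero section of $L|_{D_i}$, and $f_i=a_i/b_i$. By Kodaira vanishing $H^1(X,L(-D_i))=0$, so $a_i,b_i$ lift to sections of $L$ on $X$. Let $A_i,B_i\in|L|$ be the divisors of the lifts. They do not contain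 $D_i$, because $a_i,b_i\ne0$ on the integral curve $D_i$. So ${\rm div}(f_i)=A_i\cdot D_i-B_i\cdot D_i$, and
$$x+\sum_iB_i\cdot D_i=y+\sum_iA_i\cdot D_i\tag{1}$$
as effective cycles. If there are no terms, then $x=y\in R_0$ and Theorem A holds with $V=R_0$. From now on assume there are terms, and put $n_i=L\cdot D_i$, $N=\sum_in_i\ge1$.

**Step 2: compute the dimension of the family of cycles $A\cdot D$.** This is where the number $n_i$, half of $\dim X^{n_i}$, appears.

**Lemma 4.1.** Let $\mathcal W_i\subset|L|\times|D_i|$ be the open set of pairs $(A,D)$ without common component, and $Z_i\subset X^{(n_i)}$ the closure of $\{A\cdot D:(A,D)\in\mathcal W_i\}$. Then $Z_i$ is irreducible of dimension $n_i$. Its preimage $\tilde Z_i\subset X^{n_i}$ is of pure dimension $n_i$, and $\sum[a_j]=n_ic$ on $\tilde Z_i$.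

*Proof.* The map $(A,D)\mapsto A\cdot D$ is a morphism on the irreducible variety $\mathcal W_i$ (through the flat family of complete intersections and the Hilbert–Chow morphism), so $Z_i$ is irreducible. Its dimension is $\dim\mathcal W_i$ minus the dimension of the fibre through a general $(A,D)$.

For general $D\in|D_i|$, the curve $D$ is integral, because $D_i$ is and integrality is an open condition. For general $A$, the scheme $\zeta=A\cap D$ is reduced of length $n_i$. A pair $(A',D')\in\mathcal W_i$ has the same cycle if and only if $A'$ and $D'$ both contain $\zeta$: the scheme $A'\cap D'$ has length $n_i$, so if it contains $\zeta$ it equals $\zeta$; conversely, if its cycle is the reduced cycle $\zeta$, it is the scheme $\zeta$. So the fibre is a nonempty open subset of $\mathbb PH^0(I_\zeta\otimes L)\times\mathbb PH^0(I_\zeta(D))$. We use the Koszul resolution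
$$0\to L^{-1}(-D)\to L^{-1}\oplus\mathcal O(-D)\to I_\zeta\to0.$$
Recall that $h^0(\mathcal O(-D))=h^1(\mathcal O(-D))=0$: from $0\to\mathcal O(-D)\to\mathcal O\to\mathcal O_D\to0$, because $H^0(\mathcal O)\to H^0(\mathcal O_D)$ is an isomorphism for $D$ integral and $H^1(\mathcal O_X)=0$.

Twisting by $\mathcal O(D)$ gives $0\to L^{-1}\to L^{-1}(D)\oplus\mathcal O\to I_\zeta(D)\to0$. As $h^0(L^{-1}(D))=0=h^0(L^{-1})=h^1(L^{-1})$, we get $h^0(I_\zeta(D))=1$. Twisting by $L$ gives $0\to\mathcal O(-D)\to\mathcal O\oplus L(-D)\to I_\zeta\otimes L\to0$, so $h^0(I_\zeta\otimes L)=1+h^0(L(-D))$. Hence the fibre has dimension $h^0(L(-D))=2+\frac12(L-D)^2$, by Riemann–Roch and vanishing for the ample bundle $L(-D)$.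

Also $h^0(L)=2+\frac12L^2$ and $h^0(\mathcal O(D))=2+\frac12D^2$, the latter because $h^1(\mathcal O(D))=h^1(\mathcal O(-D))=0$ and $h^2(\mathcal O(D))=h^0(\mathcal O(-D))=0$. Therefore
$$\dim Z_i=\Bigl(1+\tfrac12D^2\Bigr)+\Bigl(1+\tfrac12L^2\Bigr)-2-\tfrac12(L-D)^2=L\cdot D=n_i.$$
Since $X^{n_i}\to X^{(n_i)}$ is the quotient by a finite group, the components of $\tilde Z_i$ are permuted transitively by that group, and each is finite and surjective over $Z_i$. So $\tilde Z_i$ is pure of dimension $n_i$. By (F0) a complete intersection $A\cdot D$ has class in $\mathbb Zc$, of degree $n_i$, so equal to $n_ic$. This holds on a dense open subset of each component of $\tilde Z_i$, hence everywhere by (F2). $\square$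

**Step 3: name the two sets.** The aim is to encode (1) as the statement that one auxiliary point lies on two sets. Order the points of $\sum_iB_i\cdot D_i$ blockwise as $a=(a_1,\dots,a_N)$, so that
$$a\in\mathcal A_0:=\prod_i\tilde Z_i\subset X^N.$$
By (1), the tuple $(x,a)\in X^{1+N}$ is a permutation of a tuple consisting of $y\in R_0$ and orderings of the cycles $A_i\cdot D_i$, that is, of a point of $R_0\times\prod_i\tilde Z_i$. Let $\mathcal B_0\subset X^{1+N}$ be the correspondingly permuted copy of $R_0\times\prod_i\tilde Z_i$. Then
$$a\in\mathcal A_0,\qquad(x,a)\in\mathcal B_0.\tag{2}$$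
Both sets are closed algebraic; $\mathcal A_0$ is pure of dimension $N$ with $\sum[a_j']=Nc$ on it, and $\mathcal B_0$ is pure of dimension $N+1$ with $[x']+\sum[a_j']=(N+1)c$ on it. Both are isotropic by Lemma 2.3, and they have half the dimension of their ambient spaces.

## 5. The dimension count, and a local model where it gives nothing

The obvious move is to let $(x',a')$ vary subject to both conditions:
$$\mathcal G_0=\{(x',a')\in X\times X^N:\ a'\in\mathcal A_0,\ (x',a')\in\mathcal B_0\}.$$
On $\mathcal G_0$ one has $[x']=(N+1)c-Nc=c$. At $(x,a)$ the dimension of $\mathcal G_0$ is at least $(2+N)+(N+1)-(2+2N)=1$. So the relation deforms, and the class of $x'$ stays $c$. If $a$ is an isolated point of the fibre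
$$\{a'\in\mathcal A_0:(x,a')\in\mathcal B_0\}$$
of $\mathcal G_0$ over $x$, then $x'$ moves and we are done.

If $a$ is not isolated, the argument stops exactly here: all of $\mathcal G_0$ near $(x,a)$ might lie over the single point $x$. Isotropy and dimension do not forbid this, as the following local model shows. Replace $X$ by $\mathbb C^2$ with coordinates $(p,q)$ and form $dp\wedge dq$, and the auxiliary space by $\mathbb C^2$ with coordinates $(u,v)$ and form $dv\wedge du$. Let
$$\mathcal A=\{v=0\},\qquad\mathcal B=\{p=2qu,\ v=q^2\}.$$
On $\mathcal B$ we compute $d(2qu)\wedge dq+d(q^2)\wedge du=2q\,du\wedge dq+2q\,dq\wedge du=0$, so $\mathcal A$ and $\mathcal B$ are Lagrangian. But $v=0$ forces $q=0$ and $p=0$, so $\{(p,q,u,v)\in\mathcal B:v=0\}$ is the line $\{p=q=v=0\}$, which maps to one point of the $(p,q)$-plane. The dimension count is correct, and useless.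

The same model shows the remedy. Here $\mathcal C=\{w:(0,w)\in\mathcal B\}=\{v=0\}$ coincides with $\mathcal A$. Apply to the auxiliary plane the symplectic shear $T_\mu(u,v)=(u,v-\mu u)$, $\mu\ne0$, which fixes the origin. Then $T_\mu(\mathcal A)=\{v=-\mu u\}$ meets $\mathcal C$ only at the origin. The set $\{((p,q),e):e\in\mathcal A,\ ((p,q),T_\mu(e))\in\mathcal B\}$ is given by $-\mu u=q^2$, $p=2qu$, and maps onto the curve $p=-2q^3/\mu$ through the origin. The point now moves. A shear in the other direction, $(u,v)\mapsto(u+\mu\eta(v),v)$ with $\eta(0)=0$, fixes $\mathcal A\cap\mathcal C=\{v=0\}$ pointwise and achieves nothing. So we need shears in two independent directions.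

On $X$ we therefore want local symplectic shears, applied to auxiliary points only and never to $x$, which preserve classes in ${\rm CH}_0(X)$. Section 6 constructs them, at enough points. Section 7 proves that finitely many of them always make the intersection isolated. The shears exist only near points of a Zariski open $U\subset X$, so Section 8 first replaces the auxiliary points by points of $U$.

## 6. Shears along two families of genus-1 curves

For a smooth family $\mathcal D\to B$ of genus-1 curves over a curve, let $J={\rm Pic}^0(\mathcal D/B)$. Locally choose a nowhere vanishing relative 1-form with periods $\omega_1,\omega_2$, ${\rm Im}(\omega_2/\omega_1)>0$; then $J_t=\mathbb C/(\mathbb Z\omega_1+\mathbb Z\omega_2)$.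

**Definition 6.1.** A local section of $J$ is $a\omega_1+b\omega_2$ with real-analytic real functions $a,b$, its *Betti coordinates*. They are well defined modulo $\mathbb Z^2$ and the monodromy action of ${\rm SL}_2(\mathbb Z)$, independently of the 1-form. A section over a connected curve is *flat* if $a,b$ are locally constant.

By the identity theorem for real-analytic functions, flatness can be checked on any nonempty open subset. For example, a section of finite order is flat: its Betti coordinates are rational and continuous. A section takes a torsion value exactly where $(a,b)\in\mathbb Q^2$.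

**Proposition 6.2.** There are, for $\nu=1,2$, a smooth connected quasi-projective curve $B_\nu$, a smooth projective family $q_\nu:\mathcal D_\nu\to B_\nu$ of connected genus-1 curves $D_{\nu,t}$, and an étale morphism $\pi_\nu:\mathcal D_\nu\to X$ such that:

(E1) $\pi_\nu|_{D_{\nu,t}}$ is the normalization of an integral curve $C_{\nu,t}\subset X$, and $C_{1,t}\ne C_{2,t'}$ for all $t,t'$.

(E2) There is a dense subset $\mathcal T_\nu\subset B_\nu$ such that for each $t_0\in\mathcal T_\nu$ there is, over a neighbourhood of $t_0$, a holomorphic section $\varepsilon(t)\in{\rm Pic}^0(D_{\nu,t})$ with $\varepsilon(t_0)=0$, $\varepsilon\not\equiv0$, and $(\pi_\nu|_{D_{\nu,t}})_*\varepsilon(t)=0$ in ${\rm CH}_0(X)$ for all $t$.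

*Proof.* By (F4) choose integral curves $C_1,C_2$ of geometric genus 1 with different degrees for a fixed ample class. We construct the family from one of them, called $C$, and drop $\nu$. Members of the two families will have different degrees, so $C_{1,t}\ne C_{2,t'}$ is automatic.

**Step 1: move $C$ in a one-parameter family of genus-1 curves.** Let $p=C^2/2+1$ be the arithmetic genus. As in Lemma 4.1, $h^1(\mathcal O(C))=h^1(\mathcal O(-C))=0$, so $\dim|C|=p$. Let $p_1,\dots,p_l$ be the singular points of $C$ and $\delta_i$ their $\delta$-invariants, so $\sum\delta_i=p-1$. Near $[C]$, the members of $|C|$ that are $\delta$-constant near every $p_i$ form the preimage, under a holomorphic map from the germ $(|C|,[C])$ to the smooth product of the versal bases, of a closed germ of codimension $\sum\delta_i$ (F5). A preimage under a map of manifolds has at most the same codimension: it is the intersection of the graph with a product. So this locus has dimension at least $p-(p-1)=1$ at $[C]$. Its members near $[C]$ are integral and smooth away from small neighbourhoods of the $p_i$, so they have geometric genus $p-(p-1)=1$.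

Hence, in the Zariski open integral locus of $|C|$, the Zariski closed set $\{p_{\rm geom}\le1\}$ has positive dimension at $[C]$. Choose an irreducible algebraic curve $B_0\ni[C]$ in it. Since $[C]$ is not in the closed set $\{p_{\rm geom}\le0\}$, the general member of $B_0$ has geometric genus 1.

**Step 2: normalize the family.** We want fibrewise normalization. Let $B\subset B_0$ be smooth, open and dense, with all members of genus 1. Let $\mathcal K\to B$ be the universal curve, an integral surface since it is flat over $B$ with integral fibres, and $q:\mathcal D\to B$ the map from its normalization. Remove from $B$ the finitely many $t$ for which $C_t$ lies in the non-normal locus of $\mathcal K$, and those over which $q$ is not smooth (finitely many, by generic smoothness and because the normal surface $\mathcal D$ has finitely many singular points). Then $D_t$ is smooth. It is a Cartier divisor, so pure one-dimensional, and finite over $C_t$, so each of its components dominates $C_t$. And $D_t\to C_t$ is an isomorphism over a dense open subset. So $D_t$ is the normalization of $C_t$; it is connected of genus 1.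

**Step 3: make $\pi:\mathcal D\to X$ étale.** Distinct $t$ give distinct curves $C_t$, so $\pi$ is dominant and $\pi^*\sigma\ne0$. The effective divisor ${\rm div}(\pi^*\sigma)$ is canonical, and its restriction to a fibre $D_t$ not contained in it has degree $\deg K_{D_t}=0$. So it has no horizontal component and consists of finitely many fibres. Remove them from the family. Then $\pi^*\sigma$ vanishes nowhere, so $\pi$ is étale. This proves (E1).

Let $r=\deg\pi$. Every fibre of $\pi$ has at most $r$ points: $r+1$ distinct preimages of a point would have disjoint neighbourhoods mapping biholomorphically onto neighbourhoods of it, and then nearby general points would have more than $r$ preimages.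

**Step 4: a section of $J$ coming from a rational curve.** We look for divisors of degree $0$ on the $D_t$ that die in ${\rm CH}_0(X)$. Fix $h$ ample on $X$, write $h|_{D_t}$ for $\pi^*h|_{D_t}$, and let $\rho=h\cdot C_t>0$ be its degree. Let $R\subset X$ be a rational curve that is not one of the finitely many curves in the proper closed set $X\setminus\pi(\mathcal D)$. Then $\pi^{-1}(R)$ is a nonempty curve; let $\tilde R$ be an irreducible component. It is not a fibre of $q$, because $D_t\to C_t$ is the normalization of $C_t$ and has genus 1. So $\tilde R$ dominates $B$. Let $Y$ be a dense Zariski open subset of the normalization of $\tilde R$ that is étale over $B$. Over $Y$ we have the section of $J$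
$$\xi(z)=\rho\,z-h|_{D_{q(z)}}.$$
Its push-forward is $\rho[\pi(z)]-h\cdot C_{q(z)}=\rho c-\rho c=0$ by (F0). If $\xi$ is flat it is of no use to us, so we must choose $R$ well.

*Claim.* For all but finitely many $R$, the section $\xi$ is not flat. We prove this in Steps 5 and 6.

**Step 5: the claim when the $j$-invariant of $\mathcal D/B$ is not constant.** We show that a flat $\xi$ is torsion of bounded order. Suppose $\xi$ is flat. Let $\Lambda$ be the period lattice at a base point of $Y$, $\Gamma\subset{\rm SL}(\Lambda)\cong{\rm SL}_2(\mathbb Z)$ the monodromy of $J$ over $Y$, and $v\in\Lambda\otimes\mathbb R$ a lift of the value of $\xi$. Flatness says $(\gamma-1)v\in\Lambda$ for all $\gamma\in\Gamma$.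

If some $\gamma$ has $\det(\gamma-1)\ne0$, then $v\in\Lambda\otimes\mathbb Q$ and $\xi$ is torsion. Otherwise $2-{\rm tr}\,\gamma=\det(\gamma-1)=0$ for all $\gamma$, so all elements of $\Gamma$ are unipotent, and by Kolchin's theorem $\Gamma$ fixes a primitive vector of $\Lambda$. (Directly: if $\gamma=\begin{pmatrix}1&k\\0&1\end{pmatrix}\in\Gamma$ with $k\ne0$ in a basis starting with a primitive fixed vector, and $\gamma'\in\Gamma$ has lower left entry $c'$, then ${\rm tr}(\gamma\gamma')=2+kc'=2$ gives $c'=0$; so $\gamma'$ preserves the line of that vector and, being unipotent, fixes the vector.) Take this vector as $\omega_1$ in an oriented basis. Then $\tau=\omega_2/\omega_1$ changes by integers under monodromy, so $e^{2\pi i\tau}$ is a bounded holomorphic function on the algebraic curve $Y$. It extends over the punctures, hence is constant. So $j$ is constant on $Y$ and on $B$, a contradiction.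

Thus $\xi$ is torsion, of the same exact order $m$ in every fibre, since monodromy preserves the order of a vector in $(\mathbb Q/\mathbb Z)^2$ and $Y$ is connected. We get a morphism $Y\to Y_1(m)$, nonconstant since $j$ is. The smooth compactification $\bar Y$ maps to the normalization $\mathbb P^1$ of $R$ with degree at most $r$, so ${\rm gon}(\bar Y)\le r$.

Gonality does not increase along a surjective morphism $\bar Y\to W$ of smooth projective curves. Indeed let $f$ be a nonconstant function of degree $m'$ on $\bar Y$, and consider the coefficients of its characteristic polynomial over $\mathbb C(W)$. Let $w\in W$ have preimages $v_i$ with ramification indices $e_i$, and let $f$ have a pole of order $p_i\ge0$ at $v_i$. The $e_i$ conjugates of $f$ belonging to $v_i$ have pole order at most $p_i/e_i$ in a coordinate at $w$. So any product of distinct conjugates has pole order at most $\sum_ip_i$. Hence each coefficient has total pole order at most $m'$, i.e. degree at most $m'$. They are not all constant, since otherwise $f$ would be algebraic over $\mathbb C$.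

So ${\rm gon}(X_1(m))\le r$, and by (F6) $m\le m_1$ with $m_1$ independent of $R$. Therefore $\tilde R$ is contained in $\{z\in\mathcal D:\ m_1!\,(\rho z-h|_{D_{q(z)}})=0\}$, a closed curve finite over $B$. It has finitely many components, so there are finitely many such $\tilde R$, hence finitely many such $R$, because $R=\overline{\pi(\tilde R)}$.

**Step 6: the claim when $j$ is constant.** Here torsion cannot be bounded by modular curves, and we bound the degree of $R$ instead. The set $\{z\in\mathcal D:\rho z\sim h|_{D_{q(z)}}\}$ is finite étale over $B$. Over one of its components $\mathcal D$ acquires a section $z_0$ with $\rho z_0\sim h|_{D_t}$. After a further connected finite étale cover adding a full level-3 structure, the family is pulled back from the universal family over $Y(3)$ by a map which is constant, as $j$ is constant. So there are a connected finite étale cover $B'\to B$, an elliptic curve $E$, and an isomorphism $\mathcal D\times_BB'\cong B'\times E$ taking $z_0$ to the zero section. Let $\varphi:B'\times E\to\mathcal D\to X$ be the resulting dominant map.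

Suppose $\xi$ is flat. Let $Y'$ be a component of $Y\times_BB'$; it surjects onto $Y$. On $Y'$ the section $\xi$ becomes $\rho(z-z_0)$, a morphism $Y'\to E$ with locally constant Betti coordinates, i.e. constant. So $z-z_0$ takes values in a finite set and is a constant $e\in E$. Since $Y'$ dominates $B'$, $R$ is the closure of $\varphi(B'\times\{e\})$. Let $\bar B'$ be the smooth compactification of $B'$, let $\hat S\to\bar B'\times E$ be a blow-up resolving $\varphi$ to a morphism $\hat\varphi:\hat S\to X$, and let $\Phi$ be the class of the fibres of $\hat S\to E$. The strict transform of $\bar B'\times\{e\}$ maps onto $R$ and is a component of the fibre over $e$, and $\hat\varphi^*h$ is nef. So $h\cdot R\le\hat\varphi^*h\cdot\Phi$, a bound independent of $R$.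

Only finitely many rational curves have bounded degree. First, only finitely many classes $C\in{\rm Pic}(X)$ with $C^2\ge-2$ and bounded $h\cdot C$ exist: by the Hodge index theorem the component of $C$ in the negative definite $h^\perp\otimes\mathbb Q$ has bounded square and lies in a lattice. If infinitely many rational curves lay in one linear system, then by (F5) a whole curve of members would be rational. As in Steps 2 and 3 this would give a family, over a curve, with general fibre $\mathbb P^1$, dominating $X$; the effective divisor of the pull-back of $\sigma$ would be canonical and have degree $-2$ on a general fibre, which is absurd. So only finitely many $R$ occur, and the claim is proved.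

By (F4) there are infinitely many rational curves. Fix $R,\tilde R,Y$ with $\xi$ not flat.

**Step 7: the points of $Y$ where $\xi$ is torsion are dense.** On a simply connected (and connected) open $V\subset Y$ lift $\xi$ to a holomorphic function $\hat\xi=a\omega_1+b\omega_2$. The fibre of $(a,b):V\to\mathbb R^2$ over $(a_0,b_0)$ is the zero set of the holomorphic function $\hat\xi-a_0\omega_1-b_0\omega_2$, which is not identically zero because $\xi$ is not flat. So this fibre is discrete. If $(a,b)$ had rank at most $1$ on a nonempty open set, then on a smaller open set the rank would be constant and the fibres positive-dimensional, by the constant rank theorem. So in every nonempty open subset of $V$ the rank is $2$ somewhere, the image contains an open set, and hence a point of $\mathbb Q^2$.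

**Step 8: define $\mathcal T$ and $\varepsilon$.** Let $\mathcal T\subset B$ be the image of the set of points of $Y$ where $\xi$ is torsion. It is dense, since $Y\to B$ is étale and dominant. Given $t_0\in\mathcal T$, let $z(t)$ be the local section of $Y\to B$ through a point over $t_0$ where $\xi$ has order $m_0$, and put
$$\varepsilon(t)=m_0\bigl(\rho\,z(t)-h|_{D_t}\bigr).$$
Then $\varepsilon(t_0)=0$. If $\varepsilon\equiv0$, then $(a,b)\in\frac1{m_0}\mathbb Z^2$ locally and $\xi$ would be flat; so $\varepsilon\not\equiv0$. Finally $\pi_*\varepsilon(t)=m_0(\rho[\pi(z(t))]-h\cdot C_t)=m_0(\rho c-\rho c)=0$, since $\pi(z(t))\in R$. This is (E2). $\square$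

Put $U=\pi_1(\mathcal D_1)\cap\pi_2(\mathcal D_2)$, a nonempty Zariski open subset of $X$. For $p\in U$ and lifts $\tilde p_\nu\in\pi_\nu^{-1}(p)$ let $t_\nu=q_\nu\circ\pi_\nu^{-1}$ near $p$, where $\pi_\nu^{-1}$ is the local inverse with value $\tilde p_\nu$ at $p$, composed with a local coordinate of $B_\nu$. We identify points of $B_\nu$ with their coordinates.

**Lemma 6.3.** Near $p\in U$ the sets $\{t_1={\rm const},\ t_2={\rm const}\}$ are discrete.

*Proof.* A point $y$ with $t_1(y)=t$ and $t_2(y)=t'$ lies on $C_{1,t}\cap C_{2,t'}$. If the set were not discrete, this intersection would be infinite, so the two integral curves would be equal, contradicting (E1). $\square$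

**Lemma 6.4 (shears).** Let $p\in U$, fix $\nu$ and a lift $\tilde p_\nu$, and suppose $t_\nu(p)=t_0\in\mathcal T_\nu$. There are coordinates $(t,s)$ on a neighbourhood $P$ of $p$ with $t=t_\nu$, $\sigma=dt\wedge ds$, a neighbourhood $P'\subset P$ of $p$, and a holomorphic function $\eta(t)\not\equiv0$ with $\eta(t_0)=0$, such that
$$A_\mu(t,s)=(t,\ s+\mu\,\eta(t))$$
defines for $|\mu|<1$ open embeddings $A_\mu:P'\to P$, holomorphic in $(\mu,y)$, with:

(a) $A_\mu^*\sigma=\sigma$, and $A_\mu$ fixes every point of $P'$ with $t=t_0$;

(b) for $\mu\in\mathbb Q$, $|\mu|<1$: $[A_\mu(y)]=[y]$ for all $y\in P'$.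

*Proof.* Identify a neighbourhood of $\tilde p_\nu$ with one of $p$ by $\pi_\nu$. Over a coordinate disc of $B_\nu$ write locally $\pi_\nu^*\sigma=dt\wedge\theta$. The form $\theta$ is unique modulo $dt$, so $\theta_t=\theta|_{D_t}$ is well defined and global on $D_t$; it vanishes nowhere because $\pi_\nu^*\sigma$ does not. With a local section $e_0$ of $q_\nu$ through $\tilde p_\nu$ put $s(y)=\int_{e_0(t)}^y\theta_t$, integrating inside small discs in the fibres. Then $ds|_{D_t}=\theta_t$, so $\sigma=dt\wedge ds$, and $(t,s)$ are coordinates, on a polydisc $P$ say.

Identify ${\rm Pic}^0(D_t)$ with $\mathbb C/\Lambda_t$ by integration of $\theta_t$ (Abel), and let $\eta$ be the holomorphic lift of $\varepsilon$ from (E2) with $\eta(t_0)=0$; then $\eta\not\equiv0$. As $\eta(t_0)=0$, a small polydisc $P'$ around $p$ satisfies $A_\mu(P')\subset P$ for all $|\mu|<1$. Part (a) holds since $A_\mu^*\sigma=dt\wedge(ds+\mu\eta'\,dt)=\sigma$.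

For (b), let $\mu=n/m$ with integers $n$ and $m\ge1$, let $y'=A_\mu(y)$, and let $\tilde y,\tilde y'\in D_t$ be the lifts. The integral of $\theta_t$ from $\tilde y$ to $\tilde y'$, in the disc $P\cap D_t$, is $\mu\eta(t)$. So $m(\tilde y'-\tilde y)$ has Abel image $n\eta(t)$, and $m(\tilde y'-\tilde y)\sim n\,\varepsilon(t)$ on $D_t$. Pushing forward, $m([y']-[y])=n\,(\pi_\nu)_*\varepsilon(t)=0$ in ${\rm CH}_0(X)$, and (F3) gives $[y']=[y]$. $\square$

## 7. Shearing two isotropic sets until they meet in an isolated point

**Proposition 7.1.** Let $O\subset U^M\subset X^M$ be open in the classical topology, $\mathcal A,\mathcal C\subset O$ closed analytic isotropic subsets and $e\in\mathcal A\cap\mathcal C$. Then there are $e^*\in\mathcal A$ and an admissible biholomorphism $T$ from an open neighbourhood $O^*\subset O$ of $e^*$ onto an open subset of $O$ such that $T(e^*)\in\mathcal C$ and $e^*$ is an isolated point of $\{y\in\mathcal A\cap O^*:T(y)\in\mathcal C\}$.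

*Proof.* We use induction on $s=\dim_e(\mathcal A\cap\mathcal C)$, for all $O,\mathcal A,\mathcal C,e$ simultaneously. If $s=0$ take $e^*=e$, $T={\rm id}$. Let $s>0$ and $S=\mathcal A\cap\mathcal C$. It suffices to lower the dimension of the intersection by one admissible shear.

**Step 1: choose the point $e'$ and the direction of the shear.** We need a shear that does not fix all of $S$. Choose $e_1\in S$ near $e$ at which $S$ is a manifold of dimension $s$, and a small connected neighbourhood $S_1$ of $e_1$ in $S$, itself a manifold. Some coordinate map $y\mapsto y_\kappa\in X$ is nonconstant on $S_1$, and by the identity theorem it stays nonconstant when $S_1$ is shrunk. Put $p=(e_1)_\kappa\in U$, choose lifts $\tilde p_\nu$, and take $S_1$ so small that $t_1,t_2$ are defined at all $y_\kappa$, $y\in S_1$. If $t_1(y_\kappa)$ and $t_2(y_\kappa)$ were both constant on $S_1$, then $y_\kappa$ would take values in a discrete set by Lemma 6.3, hence be constant. So for some $\nu$ the function $u(y)=t_\nu(y_\kappa)$ is nonconstant on $S_1$. It is therefore open on $S_1$, and as $\mathcal T_\nu$ is dense there is $e'\in S_1$ with $t_0:=u(e')\in\mathcal T_\nu$.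 Then $\dim_{e'}S=s$ and $\dim_{e'}(S\cap\{u=t_0\})=s-1$.

**Step 2: set up the shears $T_\mu$.** Let $\Delta=\{|\mu|<1\}$. Apply Lemma 6.4 at $e'_\kappa$ with the same $\nu$ and the same local inverse of $\pi_\nu$, so that $t=t_\nu$ and $u(y)=t(y_\kappa)$. Let $T_\mu$ be $A_\mu$ on the $\kappa$-th coordinate and the identity on the others. The displacement $\mu\eta(t)$ is small near $t_0$, uniformly in $\mu\in\Delta$. So, starting from a product neighbourhood of $e'$ in $O$ and shrinking the $\kappa$-th factor, we find a product neighbourhood $O'\subset O$ of $e'$ such that $T_\mu:O'\to O$ is an open embedding for all $\mu\in\Delta$. It is holomorphic in $(\mu,y)$, satisfies $T_\mu^*\omega=\omega$, and is admissible for $\mu\in\mathbb Q\cap\Delta$. Let $H(t)=\int_{t_0}^t\eta$. As $\eta\not\equiv0$ we may also assume, after shrinking $O'$, that $t_0$ is the only zero of $H$ on $u(O')$, and that $S\cap O'\subset S_1$. Then $\dim(S\cap O'\cap\{u=t_0\})\le s-1$, because $S_1$ is a connected $s$-dimensional manifold on which $u$ is nonconstant. Put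
$$\mathcal S=\{(\mu,y)\in\Delta\times O':\ y\in\mathcal A,\ T_\mu(y)\in\mathcal C\},\qquad S_\mu=\{y:(\mu,y)\in\mathcal S\}.$$
The set $\mathcal S$ is closed analytic in $\Delta\times O'$. Since $T_\mu$ is the identity on $\{u=t_0\}$,
$$S_\mu\cap\{u=t_0\}=S\cap\{u=t_0\}\cap O'\quad\text{for all }\mu\in\Delta.\tag{3}$$
In particular $e'\in S_\mu$ for all $\mu$.

*Claim.* $\dim_{e'}S_\mu\le s-1$ for some $\mu\in\mathbb Q\cap\Delta$. Suppose not; Steps 3–5 derive a contradiction.

**Step 3: pass from rational $\mu$ to all $\mu$.** We want freedom to choose $\mu$ by Sard. By Cartan–Remmert semicontinuity of fibre dimension for $\mathcal S\to\Delta$, restricted to $\Delta\times\{e'\}\subset\mathcal S$, the set $\{\mu:\dim_{e'}S_\mu\ge s\}$ is closed analytic in $\Delta$. It contains $\mathbb Q\cap\Delta$, so it is all of $\Delta$.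

**Step 4: choose $\mu_0$ and a stratum.** We want a manifold inside $\mathcal S$ on which $d\mu\ne0$. Put $\mathcal S^0=\mathcal S$, $\mathcal S^{i+1}={\rm Sing}\,\mathcal S^i$. The dimensions decrease strictly, so $\mathcal S$ is the disjoint union of the countably many connected components $\Sigma$ of the manifolds $\mathcal S^i\setminus\mathcal S^{i+1}$. By Sard choose $\mu_0\in\Delta$ which is not a critical value of the function $\mu|_\Sigma$ for any $\Sigma$. By Step 3 there is an irreducible component $Q$ of $S_{\mu_0}$ through $e'$ with $\dim Q\ge s$. Let $i$ be maximal with $\{\mu_0\}\times Q\subset\mathcal S^i$. Then $Q^\circ=\{y\in Q_{\rm reg}:(\mu_0,y)\notin\mathcal S^{i+1}\}$ is a connected manifold, dense in $Q$, and $\{\mu_0\}\times Q^\circ$ lies in one stratum $\Sigma$.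

**Step 5: compare the two pull-backs of $\omega$.** This is where isotropy enters. On $\Sigma$ we have the holomorphic maps $\phi(\mu,y)=y\in\mathcal A$ and $\psi(\mu,y)=T_\mu(y)\in\mathcal C$. By isotropy $\phi^*\omega=\psi^*\omega=0$. Only the $\kappa$-th coordinate changes. Writing $(t,s)$ for the coordinates of $y_\kappa$ (so $t=u$; this coordinate $s$ is not the dimension $s$), we get on $\Sigma$, where $\mu$ varies too,
$$0=\psi^*\omega-\phi^*\omega=dt\wedge d\bigl(s+\mu\,\eta(t)\bigr)-dt\wedge ds=\eta(t)\,dt\wedge d\mu=d\bigl(H(u)\bigr)\wedge d\mu.\tag{4}$$
By the choice of $\mu_0$, $d(\mu|_\Sigma)\ne0$ at every point of $\{\mu_0\}\times Q^\circ$. So there (4) says $dH(u)\in\mathbb C\,d\mu$ on the tangent space of $\Sigma$. Since $d\mu$ vanishes on $TQ^\circ$, so does $dH(u)$. Hence $H(u)$ is constant on $Q^\circ$, so on $Q\ni e'$, and equals $H(t_0)=0$. So $u=t_0$ on $Q$. By (3), $Q\subset S\cap\{u=t_0\}\cap O'$, which has dimension at most $s-1$. This contradicts $\dim Q\ge s$ and proves the claim. Note that $\mu_0$ need not be rational: the contradiction uses the form identity (4) and not the classes of points.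

**Step 6: induct.** Fix $\mu\in\mathbb Q\cap\Delta$ as in the claim, and apply the induction hypothesis to $\mathcal A\cap O'$ and $T_\mu^{-1}(\mathcal C)$ in $O'$ at $e'$. The second set is isotropic because $T_\mu^*\omega=\omega$, and the intersection is $S_\mu$, of dimension at most $s-1$ at $e'$. We get $e^*$, $O^*\subset O'$ and $T':O^*\to O'$, and $T=T_\mu\circ T'$ is admissible and has the required properties. $\square$

In the local model of Section 5, $S=\{v=0\}$ has dimension $1$, and one shear with $t=u$ suffices.

## 8. Replacing the auxiliary points by residual points in $U$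

Proposition 7.1 requires all coordinates to lie in $U$, but the points $a_j$ of Section 4 may lie in $X\setminus U$. We trade each $a_j$ for the other points of a linear section of $X$ through it.

Embed $X\subset\mathbb P^g$ by a complete very ample linear system. Then $n:=\deg X=2g-2$ and $g\ge3$. Let ${\rm Gr}$ be the Grassmannian of codimension-2 linear subspaces of $\mathbb P^g$, so $\dim{\rm Gr}=2(g-1)=n$.

**Lemma 8.1.** Let $p\in X$. There is $\Pi\in{\rm Gr}$ containing $p$ such that the intersection $\Pi\cap X=\{p,e_2,\dots,e_n\}$ is transversal, $e_l\in U$ for all $l$, and $e_2,\dots,e_n$ span $\Pi$.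

*Proof.* Since $I_p(1)$ is globally generated, a general hyperplane section $C\ni p$ is smooth: by Bertini away from $p$, and at $p$ because a general hyperplane through $p$ does not contain the tangent plane $T_pX$. It is connected, hence integral. Since it varies in a linear system of positive dimension, it is not one of the finitely many curves in $X\setminus U$. So $C\setminus U$ is finite. The hyperplanes through $p$ cut out on $C$ a base point free subsystem of $|\mathcal O_C(1)(-p)|$, of degree $n-1>0$. A general member $e_2+\dots+e_n$ is reduced and avoids $p$ and the finite set $C\setminus U$. Let $\Pi$ be the intersection of the two hyperplanes; this gives the first two properties.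

For the span, adjunction gives $\mathcal O_C(1)=K_C$, and $C$ has genus $g$. So $H^0(C,K_C(-e_2-\dots-e_n))=H^0(C,\mathcal O_C(p))=\mathbb C$, as $g>0$. The linear forms on $\mathbb P^g$ restrict onto $H^0(C,\mathcal O_C(1))$, by completeness and $H^1(\mathcal O_X)=0$, with one-dimensional kernel. So exactly a 2-dimensional space of linear forms vanishes at $e_2,\dots,e_n$, i.e. these points span $\Pi$. $\square$

**Step 1: local parametrizations.** We let each linear section vary and check that nothing degenerates. For each $j=1,\dots,N$ choose $\Pi_j^0\ni a_j$ as in Lemma 8.1 with $p=a_j$, and a small neighbourhood $V_j$ of it in ${\rm Gr}$. For $\Pi\in V_j$ the points of $\Pi\cap X$ are holomorphic functions $\alpha_j(\Pi)$ (near $a_j$) and $\iota_{jl}(\Pi)\in U$, $2\le l\le n$.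

The map $\alpha_j:V_j\to X$ is a submersion. Indeed the incidence variety $\{(\Pi,p):p\in\Pi\cap X\}$ is étale over ${\rm Gr}$ at $(\Pi_j^0,a_j)$ by transversality, and it is a Grassmannian bundle over $X$; after shrinking $V_j$, $\alpha_j$ is a local inverse of the étale map followed by the bundle projection.

The map $\iota_j=(\iota_{jl})_l:V_j\to X^{n-1}$ is a closed embedding into an open subset of $X^{n-1}$. Indeed some $g-1$ of the points $\iota_{jl}(\Pi_j^0)$ span $\Pi_j^0\cong\mathbb P^{g-2}$. Let $\lambda$ be the holomorphic map "span of these $g-1$ points", defined on a neighbourhood of $\iota_j(\Pi_j^0)$ in $U^{n-1}$ containing $\iota_j(V_j)$ after shrinking $V_j$. Then $\lambda\circ\iota_j={\rm id}$. So $\iota_j$ is an immersion, and its image is the closed subset $\{y:\iota_j(\lambda(y))=y\}$ of the open set $\lambda^{-1}(V_j)$.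

Let $E_j=\iota_j(V_j)$, so $\dim E_j=n$, and regard $\alpha_j$ as a submersion $E_j\to X$; write $e_{jl}$ for the coordinates of $e\in E_j$. Since $\Pi\cap X$ is an intersection of two hyperplane sections, (F0) gives
$$[\alpha_j(e)]+\sum_l[e_{jl}]=nc\qquad(e\in E_j).\tag{5}$$
By (F1), applied to the étale cover of an open subset of ${\rm Gr}$ parametrizing orderings of $\Pi\cap X$,
$$\alpha_j^*\sigma+\sum_l\sigma_{jl}|_{E_j}=0,\tag{6}$$
where $\sigma_{jl}$ is the pull-back of $\sigma$ by the $(j,l)$-th coordinate.

**Step 2: the new sets.** We transport (2) to the new auxiliary points. Put $M=N(n-1)$ and $E=\prod_jE_j\subset X^M$, a closed submanifold of an open subset $O\subset U^M$, with $\dim E=Nn$. Let $\alpha=(\alpha_j):E\to X^N$, a submersion, and let $e^0\in E$ be the point given by the $\Pi_j^0$, so $\alpha(e^0)=a$. Define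
$$\mathcal A=\{e\in E:\alpha(e)\in\mathcal A_0\},\quad\mathcal B=\{(x',e)\in X\times E:(x',\alpha(e))\in\mathcal B_0\},\quad\mathcal C=\{e\in E:(x,e)\in\mathcal B\}.$$
These are closed analytic subsets of $O$, $X\times O$ and $O$, and $e^0\in\mathcal A\cap\mathcal C$ by (2).

**Step 3: dimensions, isotropy, classes.** These are the three properties used below. Preimages under submersions preserve codimension. So $\mathcal A$ is pure of dimension $Nn-N=M$, and $\mathcal B$ is pure of dimension $2+Nn-(N+1)=M+1$.

By (6), $\omega|_E=-\alpha^*\bigl(\sum_j{\rm pr}_j^*\sigma\bigr)$. If $\beta:W\to\mathcal A$ is holomorphic, then $\alpha\circ\beta$ maps to the isotropic set $\mathcal A_0$, so $\beta^*\omega=0$; thus $\mathcal A$ is isotropic. If $\beta:W\to\mathcal C$ is holomorphic, then $(x,\alpha\circ\beta)$ maps $W$ to the isotropic set $\mathcal B_0$ with constant first coordinate, so $(\alpha\circ\beta)^*\sum_j{\rm pr}_j^*\sigma=0$ and $\beta^*\omega=0$; thus $\mathcal C$ is isotropic.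

By (5), with $\sum_j[\alpha_j(e)]=Nc$ on $\mathcal A$ and $[x']+\sum_j[\alpha_j(e)]=(N+1)c$ on $\mathcal B$,
$$\sum[e_{jl}]=Nnc-Nc\ \text{ on }\mathcal A,\qquad[x']=(N+1)c-Nnc+\sum[e_{jl}]\ \text{ on }\mathcal B.\tag{7}$$

## 9. The sheared incidence set and the curve through $x$

**Step 1: form the sheared incidence set.** We repeat the count of Section 5 with an isolated fibre. Apply Proposition 7.1 to $(\mathcal A,\mathcal C,e^0)$ to get $e^*$, $O^*$, $T$, and let
$$\mathcal G=\{(x',e)\in X\times O^*:\ e\in\mathcal A,\ (x',T(e))\in\mathcal B\}.$$
It contains $(x,e^*)$, because $T(e^*)\in\mathcal C$ means $(x,T(e^*))\in\mathcal B$. It is the intersection of $X\times(\mathcal A\cap O^*)$ and $({\rm id}\times T)^{-1}\mathcal B$ in a manifold of dimension $2+2M$, so at $(x,e^*)$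
$$\dim\mathcal G\ge(2+M)+(M+1)-(2+2M)=1.$$

**Step 2: the class of $x'$ is still $c$.** For $(x',e)\in\mathcal G$, (7) and the admissibility of $T$ give
$$[x']=(N+1)c-Nnc+\sum[T(e)_{jl}]=(N+1)c-Nnc+\sum[e_{jl}]=(N+1)c-Nnc+Nnc-Nc=c.$$

**Step 3: extract an algebraic curve.** The set $\mathcal G$ is only analytic, so we return to (F2). The fibre of $\mathcal G\to X$ over $x$ is $\{e\in\mathcal A\cap O^*:T(e)\in\mathcal C\}$, in which $e^*$ is isolated. Let $\hat{\mathcal G}$ be an irreducible representative of an irreducible component of the germ of $\mathcal G$ at $(x,e^*)$ with $\dim\hat{\mathcal G}\ge1$; we may take it so small that $(x,e^*)$ is its only point over $x$.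

By (F2), $\{x'\in X:[x']=c\}=\bigcup_iV_i$ is a countable union of irreducible Zariski closed sets. Their preimages in $\hat{\mathcal G}$ are closed analytic and cover it by Step 2. By Baire one of them has nonempty interior, and by irreducibility it is all of $\hat{\mathcal G}$. So $x\in V_i$ for this $i$. If $V_i=\{x\}$, then $\hat{\mathcal G}$ would lie in the fibre over $x$, hence be the single point $(x,e^*)$, contradicting $\dim\hat{\mathcal G}\ge1$. So $\dim V_i\ge1$. By (F1), $V_i\ne X$. Hence $V=V_i$ is an integral curve through $x$ with $[x']=c_X$ for all $x'\in V$. This proves Theorem A. $\blacksquare$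

## 10. Effective cycles of any degree: Theorem B and Corollary C

**Step 1: the initial relation.** Let $\sum[x_i]=[z']+(k-d)c$ and write $z'=z_1'+\dots+z_d'$. Exactly as for (1), with $y\in R_0$, there is an equality of effective cycles
$$x_1+\dots+x_k+\sum_iB_i\cdot D_i=z'+(k-d)\,y+\sum_iA_i\cdot D_i.$$
If there are no terms $A_i\cdot D_i$, then $x$ is a permutation of a point of $\{(z_1',\dots,z_d')\}\times R_0^{k-d}$, and the corresponding permutation of this irreducible set, of dimension $k-d$, is the required $F$. Otherwise define $a\in\mathcal A_0\subset X^N$ as before, and let $\mathcal B_0\subset X^{k+N}$ be the permuted copy of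
$$\{(z_1',\dots,z_d')\}\times R_0^{k-d}\times\prod_i\tilde Z_i$$
containing $(x,a)$. It is pure of dimension $k-d+N$, i.e. of codimension $k+d+N$. The sum $\sum[x_i']+\sum[a_j']$ is constant on it, so it is isotropic by Lemma 2.3.

**Step 2: residual points.** Here we check that Section 8 goes through. Define $E$, $\alpha$, $e^0$, $\mathcal A$ as there, and put
$$\mathcal B=\{(x',e)\in X^k\times E:(x',\alpha(e))\in\mathcal B_0\},\qquad\mathcal C=\{e\in E:(x,e)\in\mathcal B\}.$$
Now $\mathcal B$ is pure of dimension $2k+Nn-(k+d+N)=k-d+M$. The set $\mathcal A$ is unchanged. The set $\mathcal C$ is isotropic by the same argument: for $\beta:W\to\mathcal C$, the map $(x,\alpha\circ\beta)$ goes to the isotropic set $\mathcal B_0$ and its first $k$ coordinates are constant. By (5), $\sum[x_i']-\sum[e_{jl}]$ is constant on $\mathcal B$, and $\sum[e_{jl}]$ is constant on $\mathcal A$.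

**Step 3: the incidence set.** We repeat the count of Section 9. With $e^*,O^*,T$ from Proposition 7.1, let $\mathcal G=\{(x',e)\in X^k\times O^*:e\in\mathcal A,\ (x',T(e))\in\mathcal B\}$. At $(x,e^*)$
$$\dim\mathcal G\ge(2k+M)+(k-d+M)-(2k+2M)=k-d.$$
By admissibility of $T$, $\sum[x_i']$ is constant on $\mathcal G$, and $(x,e^*)$ is isolated in the fibre over $x$. Let $\hat{\mathcal G}$ be an irreducible representative of a component of the germ at $(x,e^*)$, of dimension at least $k-d$. By (F2), the set of $x'\in X^k$ with $\sum[x_i']=\sum[x_i]$ is a countable union of irreducible Zariski closed sets; by Baire and irreducibility one of them, $F$, contains the image of $\hat{\mathcal G}$, in particular $x$. The sum $\sum[x_i']$ is constant on $F$. Since $(x,e^*)$ is isolated in its fibre under $\hat{\mathcal G}\to F$, $\dim F\ge\dim\hat{\mathcal G}\ge k-d$.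

**Step 4: the exact dimension for $d=0$.** Let $d=0$ and let $F$ be any set as in the theorem. By Lemma 2.3, $\omega$ vanishes on the smooth locus of $F$. As $\omega$ is symplectic on the $2k$-dimensional manifold $X^k$, $\dim F\le k$. With $\dim F\ge k$ this gives $\dim F=k$, and Theorem B is proved. $\blacksquare$

*Proof of Corollary C.* Write the locus as a countable union of irreducible closed sets $Z_i$ by (F2). Each $Z_i$ is isotropic by Lemma 2.3, so $\dim Z_i\le k$. By Theorem B with $d=0$, every point of the locus lies on a $k$-dimensional irreducible closed $F$ on which the sum is constant, equal to $k\,c_X$; so $F$ is contained in the locus. By Baire $F\subset Z_i$ for some $i$, and then $F=Z_i$ by dimension and irreducibility. So the $Z_i$ of dimension $k$ already cover the locus, and being isotropic of half the dimension they are Lagrangian. $\blacksquare$
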